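# Edge-transitive bicirculants in which one orbit induces a cycle

## The bound $d\le 6$

All graphs are finite, simple and undirected.

**Theorem 1.** If $\Gamma$ is an edge-transitive bicirculant of valence $d$ and one of the two orbits of the corresponding semiregular automorphism induces a cycle, then $d\le 6$.

**Theorem 2.** For $d\ge 8$ there is no 1-walk-regular bicirculant of valence $d$ in which one of the two orbits induces a cycle.

We unpack the words. A graph of even order is a **bicirculant** if it has an automorphism $\rho$ such that the cyclic group $\langle\rho\rangle$ has exactly two orbits on the vertex set, both of the same length $n$, with $\rho$ of order $n$ (that is, $\rho$ is semiregular with two orbits). It is **edge-transitive** if its automorphism group is transitive on edges, and it has **valence** $d$ if every vertex has degree $d$. A graph is **1-walk-regular** if for every $\ell$ the number of closed $\ell$-walks at a vertex does not depend on the vertex, and the number of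 $\ell$-walks from $x$ to $y$ is the same for all ordered pairs of adjacent vertices.

For example, the triangular prism has vertices $u_i,v_i$ ($i\in\mathbb Z_3$) and edges $u_iu_{i+1}$, $v_iv_{i+1}$, $u_iv_i$. The map $u_i\mapsto u_{i+1}$, $v_i\mapsto v_{i+1}$ shows that it is a bicirculant, and both orbits induce triangles. It is not 1-walk-regular: the ends of a triangle edge are joined by one 2-walk, the ends of an edge $u_iv_i$ by none.

The question comes from R. Jajcay, Š. Miklavič, P. Šparl and G. Vasiljević, "On certain edge-transitive bicirculants", arXiv:1801.01106 (2018). Consider bicirculants in which at least one orbit induces a cycle. For valences $3,4,5$ these are the generalized Petersen graphs, the Rose window graphs and the Tabačjn graphs. The background recalled there is that exactly $7$ generalized Petersen graphs and exactly $3$ Tabačjn graphs are edge-transitive, that infinitely many Rose window graphs are, and that for valence $6$ there are again infinitely many edge-transitive examples.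 One asks for which $d>6$ an edge-transitive example exists, and for which $d>6$ there are infinitely many. Theorem 1 says that both sets of valences are empty. Together with the background, among the valences $d\ge3$ examples exist exactly for $3,4,5,6$, and infinitely many exist exactly for $4$ and $6$.

For $d\ge8$ we shall see that Theorem 1 follows from Theorem 2, which has a short proof. Valence $7$ takes most of the lecture.

## Coordinates, and joins of two cycles

Let $\Gamma$ be a bicirculant of valence $d>6$ as in the theorems, $A=\langle\rho\rangle\cong\mathbb Z_n$, with orbits $U=\{u_i\}$ and $V=\{v_i\}$, $i\in\mathbb Z_n$, where $\rho$ maps $u_i\mapsto u_{i+1}$, $v_i\mapsto v_{i+1}$, and $U$ induces an $n$-cycle. Then $u_i\sim u_{i\pm r}$ for some $r$, and $r$ is a unit mod $n$ because a cycle is connected. Replacing $\rho$ by $\rho^r$ and renaming, we may assume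
$$u_i\sim u_{i\pm1},\qquad u_i\sim v_{i+a}\ (a\in S),\qquad |S|=d-2 .$$
Each $v_i$ has the $d-2$ neighbours $u_{i-a}$ in $U$, so exactly two neighbours in $V$. These are $v_{i\pm k}$ with $2k\ne0$ in $\mathbb Z_n$ (a two-element subset of $\mathbb Z_n\setminus\{0\}$ closed under negation has this form, since $\mathbb Z_n$ has at most one involution). $\Gamma$ is connected, and $n\ge|S|\ge5$.

**The simplest case by hand.** Drop $d>6$ for a moment and take $S=\mathbb Z_n$, so $d=n+2$ and everything in $U$ is joined to everything in $V$. The ends of $u_0u_1$ have all $n$ vertices of $V$ as common neighbours, plus one in $U$ if $n=3$. The ends of $u_0v_0$ have exactly $2+2=4$ common neighbours. Edge-transitivity forces these numbers to agree, so $n\in\{3,4\}$, and then $k=\pm1$. For $n=3$ we get $K_6$ ($d=5$), for $n=4$ the join of two $4$-cycles, which is $K_{2,2,2,2}$ ($d=6$). Both are edge-transitive. From $d=7$ on, this family contains nothing. For smaller $S$ relative to $n$, counting common neighbours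 does not decide the matter so directly, and we use eigenvalues.

**Edge-transitivity gives 1-walk-regularity.** Let $G\le\mathrm{Aut}\,\Gamma$ be edge-transitive with $\rho\in G$, and let $xy$ be an edge. Every vertex lies on an edge, so it lies in the $G$-orbit of $x$ or of $y$. If these were two different orbits, every edge would join one to the other. But $U$ lies in a single $G$-orbit and contains edges. So $G$ is vertex-transitive. Since the number of $\ell$-walks from $x$ to $y$ equals that from $y$ to $x$, $\Gamma$ is 1-walk-regular. Hence Theorem 2 implies Theorem 1 for $d\ge8$.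

## The function $+1$ on $U$, $-1$ on $V$, and its eigenspace

Put $N=d-4\ge3$, $\tau=\frac{N}{N+4}=\frac{d-4}d$, $\omega=e^{2\pi i/n}$. Let $f=1$ on $U$ and $f=-1$ on $V$. Every vertex has exactly two neighbours in its own part and $d-2$ in the other, so $f$ is an eigenfunction of the adjacency matrix $\mathrm{Adj}$ for the eigenvalue $2-(d-2)=-N$. Let $E$ be the $(-N)$-eigenspace. The plan is to write the orthogonal projection onto a part of $E$ in Fourier coordinates, and to compare with what symmetry says about its entries.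

Let $W\subseteq E$ be an $A$-invariant subspace that is spanned by rational vectors and contains $f$. Let $m=\dim W$, and let $P$ be the orthogonal projection onto $W$.

**Step 1: Fourier coordinates on $E$.** For $j\in\mathbb Z_n$ put $\theta_j=2\pi j/n$, $c_j=\cos\theta_j$, $\kappa_j=\cos k\theta_j$, $\sigma_j=\sum_{a\in S}\omega^{ja}$. The function $u_i\mapsto\xi\omega^{ij}$, $v_i\mapsto\eta\omega^{ij}$ lies in $E\otimes\mathbb C$ iff
$$(N+2c_j)\xi+\sigma_j\eta=0,\qquad \bar\sigma_j\xi+(N+2\kappa_j)\eta=0 ;$$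
this is the eigenvalue equation at $u_i$ and at $v_i$. As $N\ge3$, $N+2c_j>0$ and $\xi$ is determined by $\eta$. So each character of $A$ occurs at most once in $E$. Let $J$ be the set of $j$ that occur in $W$. Then $|J|=m$, $0\in J$ because $f\in W$, and $W\otimes\mathbb C$ has an orthonormal basis of such functions, with coefficients $\xi_j,\eta_j$, one for each $j\in J$. For $j\in J$ the determinant vanishes:
$$|\sigma_j|^2=(N+2c_j)(N+2\kappa_j).\tag{1}$$
Moreover $|\xi_j|^2/|\eta_j|^2=|\sigma_j|^2/(N+2c_j)^2=(N+2\kappa_j)/(N+2c_j)$, and $n(|\xi_j|^2+|\eta_j|^2)=1$, so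
$$|\xi_j|^2=\frac{N+2\kappa_j}{2n(N+c_j+\kappa_j)},\qquad |\eta_j|^2=\frac{N+2c_j}{2n(N+c_j+\kappa_j)}.\tag{2}$$
Since $W$ is real, $J=-J$; by (2) $|\xi_j|=|\xi_{-j}|$ and $|\eta_j|=|\eta_{-j}|$. Therefore $P(u_0,u_t)=\sum_J|\xi_j|^2\cos t\theta_j$ and $P(v_0,v_t)=\sum_J|\eta_j|^2\cos t\theta_j$.

**Step 2: $J$ is a union of full sets of primitive indices.** Because $W$ is spanned by rational vectors, the character of $A$ on $W$ has rational values, so it is fixed by the Galois group of $\mathbb Q(\omega)$, and the set of characters occurring is closed under $\omega\mapsto\omega^r$ for every unit $r$ mod $n$. Hence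
$$J=\bigcup_{e\in D}J_e,\qquad J_e=\{j:\omega^j\text{ has order }e\},$$
for a set $D$ of divisors of $n$ with $1\in D$. Here $|J_e|=\varphi(e)$.

**Step 3: three equations.** Suppose that $P$ is constant on the diagonal and constant on adjacent pairs. The diagonal value is $\frac m{2n}$ (take the trace). From $\mathrm{Adj}\cdot P=-NP$ at a diagonal entry, $d$ times the value on adjacent pairs is $-N\frac m{2n}$, so that value is $-\tau\frac m{2n}$. Reading this at $(u_0,u_0)$, at the difference of $(v_0,v_0)$ and $(u_0,u_0)$, and at $(u_0,u_1)$, (2) gives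
$$\sum_J\frac{N+2\kappa_j}{N+c_j+\kappa_j}=m,\qquad \sum_J\frac{c_j-\kappa_j}{N+c_j+\kappa_j}=0,\qquad \sum_J\Big[\frac{c_j(N+2\kappa_j)}{N+c_j+\kappa_j}+\tau\Big]=0.\tag{3}$$

**The smallest sets $D$ by hand.** If $D=\{1\}$, the third sum is $1+\tau\neq0$. Let $D=\{1,2\}$. The index $n/2$ has $c=-1$ and $\kappa=\pm1$. If $\kappa=1$, the second sum is $-2/N\ne0$. If $\kappa=-1$, the third sum is $(1+\tau)+(-1+\tau)=2\tau\ne0$. Let $D=\{1,3\}$. If $3\mid k$, then $c=-\frac12$, $\kappa=1$ at both new indices and the second sum is $-3/(N+\frac12)\neq0$. If $3\nmid k$, then $c=\kappa=-\frac12$ and the third sum is $(1+\tau)+2(-\frac12+\tau)=3\tau\ne0$. In each case the index $j=0$ contributes too much and the others cannot compensate. For $d\ge8$ this holds for every $D$.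

## Valence at least eight

**Proof of Theorem 2.** Let $\Gamma$ be 1-walk-regular with $d\ge8$, so $N\ge4$. Take $W=E$, the kernel of the integer matrix $\mathrm{Adj}+N\cdot I$. The projection $P$ onto an eigenspace is a polynomial in $\mathrm{Adj}$, and the entries of $\mathrm{Adj}^\ell$ count $\ell$-walks. So $P$ is constant on the diagonal and on adjacent pairs, and (3) holds. We show that its third sum is positive.

**Step 1: remove $\kappa$ and $N$.** The purpose is to bound the bracket in (3) by a function of $c_j$ alone. The quotient $\frac{N+2\kappa}{N+c+\kappa}$ increases with $\kappa$, its derivative having the sign of $N+2c>0$. So the bracket is at least $\psi_N(c_j)+\tau$, where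
$$\psi_N(c)=\frac{c(N-2)}{N-1+c}\ (c\ge0),\qquad \psi_N(c)=\frac{c(N+2)}{N+1+c}\ (c\le0)$$
(worst case $\kappa=-1$ for $c\ge0$, and $\kappa=1$ for $c\le0$). The derivatives with respect to $N$ are $\frac{c(1+c)}{(N-1+c)^2}\ge0$ and $\frac{c(c-1)}{(N+1+c)^2}\ge0$ respectively, and $\tau$ increases with $N$. So the bracket is at least
$$g(c_j)=\psi_4(c_j)+\tfrac12,\qquad \psi_4(c)=\tfrac{2c}{3+c}\ (c\ge0),\quad \psi_4(c)=\tfrac{6c}{5+c}\ (c\le0).$$
For $j=0$ we use its true value $1+\tau\ge\frac32$.

**Step 2: a quadratic minorant.** Sums of $c_j$ and $c_j^2$ over $J_e$ are Möbius functions, so we bound $g$ below by a quadratic: $g(c)\ge c+\frac5{16}(1-c^2)$ on $[-1,1]$. Multiplying the difference by $16(3+c)$, resp. $16(5+c)$, gives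
$$5c^3-c^2-13c+9=(c-1)^2(5c+9)\ge0\quad(c\ge0),$$
$$5c^3+9c^2+19c+15=(c+1)(5c^2+4c+15)\ge0\quad(c\le0).$$

**Step 3: $\sum_{j\in J_e}g(c_j)\ge0$ for all $e\ge4$.** Recall that $\sum_{J_e}c_j=\mu(e)$, the sum of the primitive $e$-th roots of unity. With $s_e=\sum_{J_e}\cos2\theta_j\le\varphi(e)$ and $1-c^2=\frac12(1-\cos2\theta)$,
$$\sum_{J_e}g\ \ge\ \mu(e)+\tfrac5{32}\big(\varphi(e)-s_e\big).$$
This is $\ge0$ if $\mu(e)\ge0$. Let $\mu(e)=-1$.

If $e$ is odd, doubling permutes $J_e$, so $s_e=-1$. For odd $e\ge7$ we have $\varphi(e)\ge6$ and $-1+\frac5{32}\cdot7=\frac3{32}>0$.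

If $e$ is even, then $e=2h$ with $h$ odd and $\mu(h)=1$, $h>1$, so $h\ge15$ and $\varphi(e)=\varphi(h)\ge8$. Doubling maps $J_e$ bijectively to $J_h$, so $s_e=\mu(h)=1$, and $-1+\frac{35}{32}>0$.

If $e=5$, the values are $c=\frac{\pm\sqrt5-1}4$, each taken twice, and
$$\tfrac12\sum_{J_5}g=\frac{6\sqrt5-8}{29}-\frac{30\sqrt5+36}{89}+1=\frac{825-336\sqrt5}{2581}>0,$$
since $336^2\cdot5=564480<680625=825^2$.

**Step 4: the remaining orders.** For $e=2$: $g(-1)=-1$. For $e=3$: $2g(-\frac12)=-\frac13$. So the third sum in (3) is at least $\frac32-1-\frac13=\frac16>0$, a contradiction. $\square$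

## What this estimate gives at valence seven

Now let $d=7$, so $N=3$, $\tau=\frac37$, and repeat Step 1 with $\psi_3$. The orders $1,2,3$ contribute
$$\Big(1+\tfrac37\Big)+\Big(-\tfrac53+\tfrac37\Big)+2\Big(-\tfrac57+\tfrac37\Big)=\tfrac{10}7-\tfrac{26}{21}-\tfrac47=-\tfrac8{21}<0,$$
so this lower bound is no longer positive. The inequality of Step 3 fails as well: $\psi_3\big(\frac{\sqrt5-1}4\big)\approx0.134$ and $\psi_3\big(\frac{-\sqrt5-1}4\big)\approx-1.268$, so $J_5$ contributes about $2(0.134-1.268+0.857)\approx-0.55$. The bound discards the relation between $c$ and $\kappa$, and at $N=3$ there is no margin left for that.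

We shall use three further pieces of information: the second equation of (3), the arithmetic of $\sigma_j$ in (1), and a new equation that is quadratic in the data. To obtain the last one we use a smaller $W$ instead of $E$. It is chosen so that $P$ becomes, up to scaling, the covariance matrix of a random $\pm1$ function, and then $P$ can be computed on pairs of vertices with a common neighbour.

We recall two textbook theorems. The **core** of a subgroup $A$ of $G$, $\mathrm{core}_G(A)$, is the largest normal subgroup of $G$ contained in $A$.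

**Lucchini's theorem** (A. Lucchini 1998; Isaacs, *Finite Group Theory*, Thm 2.20). If $A$ is a proper cyclic subgroup of a finite group $G$ and $K=\mathrm{core}_G(A)$, then $|A:K|<|G:A|$.

In $S_3$, a subgroup of order $2$ has trivial core, and the theorem says $2<3$. The subgroup of order $3$ is its own core, and the theorem says $1<2$.

**Burnside's theorem.** A transitive group of prime degree $p$ is 2-transitive or is contained in $\mathrm{AGL}(1,p)$.

## A minimal counterexample of valence seven is core-free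

Suppose counterexamples with $d=7$ exist. Among all pairs $(\Gamma,G)$, where $\Gamma$ is as above with $d=7$ and $G\le\mathrm{Aut}\,\Gamma$ is edge-transitive with $\rho\in G$, choose one with $n$ minimal. From now on $(\Gamma,G)$ is this pair. We write group actions on the left.

As shown above, $G$ is vertex-transitive. It is also arc-transitive. Otherwise the arcs form two $G$-orbits $O$ and $O^{-1}$. By vertex-transitivity every vertex has the same out-degree $r$ and the same in-degree in $O$; counting arcs, these are equal, so $7=r+r$, which is impossible.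

**Lemma 3.** $\mathrm{core}_G(A)=1$.

*Proof.* Let $K=\mathrm{core}_G(A)\ne1$ and $\bar n=|A:K|$. We pass to the quotient by the $K$-orbits and contradict minimality. The $K$-orbits are blocks for $G$, all of size $|K|$; write $Kx$ for the orbit of $x$. For an edge $xy$ we have $|N(x)\cap Ky|=|N(y)\cap Kx|$. If $Kx\neq Ky$, count the edges between the two orbits, which have equal size and on each of which $K$ is transitive; if $Kx=Ky$, use that $K$ is transitive on it. By edge-transitivity this number is the same for all edges. Also, either all edges or no edges lie inside $K$-orbits.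

If $\bar n=1$, then $A\trianglelefteq G$ and $G$ permutes $\{U,V\}$. Then an edge inside $U$ cannot be mapped to an edge between $U$ and $V$, a contradiction.

If $\bar n=2$, then $K=\langle\rho^2\rangle$ and $u_0$ has no neighbour in $Ku_0$ (neither $u_1$ nor $u_{-1}$ lies there; an edge inside $Ku_0$ would put all edges inside $K$-orbits, yet $u_0u_1$ is not). It has the two neighbours $u_{\pm1}$ in $Ku_1$. So every vertex has $0$ or $2$ neighbours in each $K$-orbit, and $d$ is even, a contradiction.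

If $\bar n\ge3$, then $Ku_1=\{u_i:i\equiv1 \bmod \bar n\}$ contains exactly one neighbour of $u_0$, and $Ku_0$ contains none. So every vertex has at most one neighbour in each $K$-orbit and none in its own. Hence the quotient graph $\Gamma_K$, whose vertices are the $K$-orbits, two being adjacent when an edge joins them, has valence $7$. Let $M$ be the kernel of $G$ on the set of $K$-orbits. An element of $M_x$ fixes every neighbour of $x$, since it preserves each $K$-orbit and that neighbour is the only one of $x$ in its $K$-orbit. By connectivity $M_x=1$. As $M\ge K$ has the same orbits as $K$, $|M|=|K|$ and $M=K$. So $G/K$ acts faithfully and edge-transitively on $\Gamma_K$. The image of $\rho$ has order $\bar n$ and two orbits of length $\bar n$, so it is semiregular, and $U/K$ induces an $\bar n$-cycle. As $\bar n<n$, this contradicts minimality. $\square$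

## A random $\pm1$ function and a quadratic identity

**Step 1: an irreducible $W$.** Let $W\subseteq E$ be the span of the translates $f\circ g$, $g\in G$. It is spanned by integer vectors and contains $f$. It is irreducible over $\mathbb R$ as a $G$-module. Indeed, let $W=W_1\perp W_2$ with $W_i$ $G$-invariant. The components of $f$ in $W_1,W_2$ are $A$-fixed elements of $E$. The trivial character of $A$ occurs only once in $E$, so they are multiples of $f$; being orthogonal, one of them is $0$. So $f\in W_1$ or $f\in W_2$, and then $W=W_1$ or $W=W_2$.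

**Step 2: $P$ is a covariance matrix.** The symmetric matrix $\sum_{g\in G}(f\circ g)(f\circ g)^T$ commutes with $G$, vanishes on $W^\perp$ and maps $W$ to $W$. Its eigenspaces in $W$ are $G$-invariant, so it is a scalar on $W$, i.e. a multiple of $P$. Its trace is $2n|G|$. Hence, with $\tilde P=\frac{2n}mP$ and $F=f\circ g$ for $g$ uniformly random in $G$,
$$\tilde P(x,y)=\mathbb E[F(x)F(y)] .$$
Since $P$ is symmetric and $G$-invariant, and $G$ is transitive on vertices and edges, $P$ is constant on the diagonal and on adjacent pairs. So (1)–(3) apply to this $W$ with $N=3$. In particular $\tilde P=1$ on the diagonal and $\tilde P=-\frac37$ on edges.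

**Step 3: $\tilde P$ on pairs with a common neighbour.** At every vertex $z$, $F$ agrees with $F(z)$ on exactly two neighbours of $z$, because $f$ has this property at $g(z)$. We call these two neighbours the **pair at $z$**. For $F=f$ the pair at $u_0$ is $\{u_1,u_{-1}\}$, and the pair at $v_0$ is $\{v_k,v_{-k}\}$. As $\tilde P=-\frac37$ on edges, each neighbour belongs to the pair at $z$ with probability $\frac12(1-\frac37)=\frac27$. Let $\mu_z(\{w,w'\})$ be the probability that the pair at $z$ is $\{w,w'\}$. For distinct $w,w'\in N(z)$, $F(w)\ne F(w')$ iff exactly one of them is in the pair, which has probability $\frac47-2\mu_z(\{w,w'\})$. So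
$$\tilde P(w,w')=1-2\big(\tfrac47-2\mu_z(\{w,w'\})\big)=-\tfrac17+4\mu_z(\{w,w'\}).\tag{4}$$

**Step 4: sum over the $V$-neighbours of $u_0$ and the $U$-neighbours of $v_0$.** Put $\mu_1=\mu_{u_0}(\{u_1,u_{-1}\})$ and $\mu_1'=\mu_{v_0}(\{v_k,v_{-k}\})$. The pair at $u_0$ lies inside $V$ with probability $1-(\frac27+\frac27-\mu_1)=\frac37+\mu_1$. Similarly the pair at $v_0$ lies inside $U$ with probability $\frac37+\mu_1'$. By (2), $|\xi_j|^2+|\eta_j|^2=\frac1n$, hence
$$\tilde P(u_0,u_t)+\tilde P(v_0,v_t)=\frac2m\sum_J\omega^{jt}.$$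
Sum this over $t=a-b$, $(a,b)\in S^2$. The right side becomes $\frac2m\sum_J|\sigma_j|^2$. On the left, $\tilde P(v_0,v_{a-b})=\tilde P(v_b,v_a)$ with $v_a,v_b\in N(u_0)$, and $\tilde P(u_0,u_{a-b})=\tilde P(u_{-a},u_{-b})$ with $u_{-a},u_{-b}\in N(v_0)$. There are $5+5$ diagonal terms, each equal to $1$, and (4) applies to the $20+20$ others. Each unordered pair is counted twice, so
$$\tfrac2m\sum_J|\sigma_j|^2=10+\big(-\tfrac{20}7+8(\tfrac37+\mu_1)\big)+\big(-\tfrac{20}7+8(\tfrac37+\mu_1')\big).$$
With $x_j=3+2c_j$ and $y_j=3+2\kappa_j$, (1) says $|\sigma_j|^2=x_jy_j$, and we have the quadratic identity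
$$\frac1m\sum_Jx_jy_j=\theta:=\tfrac{39}7+4(\mu_1+\mu_1').\tag{5}$$

**Step 5: the possible values of $\theta$.** Let $\Lambda$ be the permutation group induced by $G_{u_0}$ on $N(u_0)$. It is transitive of degree $7$ by arc-transitivity. The pair at $u_0$ for $F=f\circ g$ is $g^{-1}$ applied to the pair of $f$ at $g(u_0)$. Fix $h'\in G$ with $h'(u_0)=v_0$. If $g(u_0)=u_i$, then $g=\rho^is$ with $s$ uniform in $G_{u_0}$, and the pair is $s^{-1}\{u_1,u_{-1}\}$. If $g(u_0)=v_i$, then $g=\rho^ih's$ with $s$ uniform in $G_{u_0}$, and the pair is $s^{-1}h'^{-1}\{v_k,v_{-k}\}$. Both events have probability $\frac12$. So $\mu_{u_0}$ is the mean of the uniform distributions on the $\Lambda$-orbits $O_1\ni\{u_1,u_{-1}\}$ and $O_2\ni h'^{-1}\{v_k,v_{-k}\}$. Since $\mu$ is $G$-equivariant, also $\mu_1'=\mu_{u_0}(h'^{-1}\{v_k,v_{-k}\})$.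

By Burnside's theorem, $\Lambda$ is 2-transitive or is one of $7{:}3$, $D_7$ (order $14$), $C_7$; the remaining transitive subgroup $7{:}6$ of $\mathrm{AGL}(1,7)$ is 2-transitive. A 2-transitive group is transitive on the $21$ unordered pairs. So is $7{:}3$: its order is $21$, and a nontrivial element preserving a pair would, having odd order, fix both its points, while nontrivial elements of $\mathrm{AGL}(1,7)$ fix at most one point. In these cases $\mu_1=\mu_1'=\frac1{21}$ and $\theta=\frac{125}{21}$. For $C_7$ and $D_7$ the orbits on pairs are the three classes of differences $\pm1,\pm2,\pm3$, each of size $7$. If $O_1\ne O_2$, then $\mu_1=\mu_1'=\frac1{14}$ and $\theta=\frac{43}7$. If $O_1=O_2$, then $\mu_1=\mu_1'=\frac17$ and $\theta=\frac{47}7$. As $\frac{125}{21}<\frac{43}7$, we have proved the following.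

**Lemma 4.** Either (I) $\theta\le\frac{43}7$, or (II) $\theta=\frac{47}7$ and $\Lambda\in\{C_7,D_7\}$.

To see why (5) is a strong condition, note that $j=0$ contributes $x_0y_0=25$, and that for a prime $p\geq 5$ with $k\not\equiv0,\pm1\pmod p$ the mean of $xy=9+6c+6\kappa+4c\kappa$ over $J_p$ is $9-\frac{16}{p-1}$. For $p\ge 11$ this exceeds $\frac{47}7$. Only small orders can pull the average down to $\theta$. In case (II) the small orders can do more damage, and there we need a bound on $n$.

## Local action $C_7$ or $D_7$ bounds the stabilizer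

**Lemma 5.** If $\Lambda\in\{C_7,D_7\}$, then $|G_x|\in\{7,14,28\}$. Hence $n\le55$ in case (II).

*Proof.* Let $Q_x$ be the kernel of $G_x$ on $N(x)$. For an edge $xy$ let $B=G_{xy}$ be the pointwise stabilizer, $L_{xy}=Q_x\cap Q_y$, and $G_{\{x,y\}}$ the stabilizer of the edge as a set; by arc-transitivity $|G_{\{x,y\}}:B|=2$.

**Step 1: a test for triviality.** Put $H=\langle G_x,G_{\{x,y\}}\rangle$. It contains an element moving $x$ to $y$, so the $H$-orbit of $x$ contains $y$ and hence $N(x)=G_x(y)$. By connectivity this orbit is the whole vertex set. As $G_x\le H$, we get $H=G$. Therefore: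

(∗) a subgroup of $B$ that is normal in both $G_x$ and $G_{\{x,y\}}$ is trivial,

because it is normal in the vertex-transitive group $G$ and fixes $x$, so it fixes every vertex.

**Step 2: $\Lambda=C_7$.** Point stabilizers in $C_7$ are trivial, so $B=Q_x=Q_y$. By connectivity all the groups $Q$ coincide, so $Q_x=1$ and $|G_x|=7$.

**Step 3: $\Lambda=D_7$, reduction to 2-groups.** Now $|B:Q_x|=|B:Q_y|=2$. If $Q_x=Q_y$, then by arc-transitivity and connectivity all $Q$'s coincide, $Q_x=1$ and $|G_x|=14$. Otherwise $Q_xQ_y=B$ and $|Q_x:L_{xy}|=2$. Elements of odd order of $Q_x$ lie in $L_{xy}\le Q_y$, and vice versa. So the subgroups generated by the odd-order elements of $Q_x$ and of $Q_y$ are equal. This holds for every edge, so by connectivity this subgroup fixes every vertex and is trivial. Thus $Q_x$ and $B$ are 2-groups and $|G_x|=7|B|$. An element of order $7$ in $G_x$ is not in $Q_x$, so it acts transitively on $N(x)$.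

**Step 4: some $h\in G_x$ of order $7$ centralizes $Q_x$.** Then $L_{x\,h(y)}=hL_{xy}h^{-1}=L_{xy}$ because $L_{xy}\le Q_x$. So all $L_{xy}$ with $y\in N(x)$ coincide. By vertex-transitivity the same holds at every vertex, and as $L_{xy}=L_{yx}$, connectivity shows that all $L$'s coincide. Hence $L_{xy}=1$, $|Q_x|=2$, $|B|=4$ and $|G_x|=28$.

**Step 5: no element of order $7$ of $G_x$ centralizes $Q_x$.** We show that this cannot occur, by producing a nontrivial subgroup excluded by (∗). Let $h\in G_x$ have order $7$.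

First, $Z(B)\le Q_x$. If $z\in Z(B)\setminus Q_x$, then $C_{G_x}(Q_x)$, which is normal in $G_x$, contains $z$. Its image in $G_x/Q_x\cong D_7$ is normal and contains an involution, so it is all of $D_7$, and $C_{G_x}(Q_x)$ contains an element of order $7$, against the assumption. As $B$ is a nontrivial 2-group,
$$1\ne\Omega_1(Z(B))\le T:=\Omega_1(Z(Q_x)),$$
where $\Omega_1$ of an abelian 2-group is the subgroup of elements of order at most $2$.

Next, $h$ acts nontrivially on $T$. Otherwise $\Omega_1(Z(B))$ would be normalized by $h$ and by $B$, so normal in $\langle h,B\rangle=G_x$; it is also normal in $G_{\{x,y\}}$ because $B\trianglelefteq G_{\{x,y\}}$. This contradicts (∗).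

Now $T=C_T(h)\oplus[T,h]$ by coprime action. Put $M=[T,h]$. Then $C_M(h)=0$ and $|M|\ge8$, since nontrivial irreducible $\mathbb F_2C_7$-modules have dimension $3$. Since $Q_x$ acts trivially on $T$, $T$ is a module for $G_x/Q_x\cong D_7$, and $M$ is a submodule because the image of $\langle h\rangle$ is normal in $D_7$. Let $b\in B\setminus Q_x$. The images of $b$ and of a suitable conjugate $b_1$ of $b$ in $G_x$ generate $D_7$, so $C_M(b)\cap C_M(b_1)=0$, and
$$8\le|M|\le|M:C_M(b)|\,|M:C_M(b_1)|=|M:C_M(b)|^2 .$$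
As this index is a power of $2$, $|T:C_T(b)|\ge|M:C_M(b)|\ge4$ for every $b\in B\setminus Q_x$.

Finally let $Y\le B$ be elementary abelian of maximal order. Suppose $Y\not\le Q_x$; put $Y_0=Y\cap Q_x$, of index $2$ in $Y$, and choose $b\in Y\setminus Q_x$. As $T$ is central in $Q_x$, $Y_0T$ is elementary abelian. As $b$ centralizes $Y$, $Y_0\cap T\le C_T(b)$. So $|Y_0T|=|Y_0||T:Y_0\cap T|\ge4|Y_0|=2|Y|$, a contradiction. So all elementary abelian subgroups of $B$ of maximal order lie in $Q_x$, and they are exactly the elementary abelian subgroups of $Q_x$ of maximal order. The subgroup they generate is nontrivial and characteristic in both $B$ and $Q_x$, hence normal in $G_{\{x,y\}}$ and in $G_x$. This contradicts (∗).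

**Step 6: the bound on $n$.** By Lemma 3, $A$ is core-free; it is cyclic, and proper since $|G|=2n|G_x|$. By Lucchini's theorem $n=|A|<|G:A|=2|G_x|\le56$. $\square$

## The function $\Omega$ and its means over $J_e$

If we used $xy$ alone, orders with $k\equiv e/2\pmod e$ would be bad: there $\kappa=-1$, $y=1$ and $xy=3+2c$, with mean near $3$ for large $e$. But by the second equation of (3) we may add any multiple of
$$\Delta=\frac{c-\kappa}{3+c+\kappa}=\frac{x-y}{x+y},$$
since $\sum_J\Delta_j=0$. For $\kappa=-1$ we have $\Delta=\frac{1+c}{2+c}$; along powers of two $e\to\infty$ its mean tends to $1-\frac1{\sqrt3}\approx0.4226$, so a multiple $\lambda\Delta$ raises the mean to about $3+0.4226\lambda$. To reach $\frac{47}7$ we need $\lambda$ at least about $8.8$. We take $\lambda=9$ and put $\Omega=xy+9\Delta$. By (5),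
$$\sum_{j\in J}(\Omega_j-\theta)=0.\tag{6}$$
For $e\mid n$ let $Z_e$ be the mean of $\Omega$ over $J_e$. It depends only on $e$ and on $\pm k$ mod $e$. For $e\in D$ with $e\le3$ it is found by hand, and here the arithmetic of $\sigma_j$ enters.

For $e=1$: $Z_1=25$.

For $e=2$: if $k$ is even, (1) gives $\sigma_{n/2}^2=1\cdot5$ with $\sigma_{n/2}\in\mathbb Z$, impossible. So $2\in D$ implies $k$ odd, and then $x=y=1$, $Z_2=1$.

For $e=3$: if $3\mid k$, (1) gives $|\sigma|^2=2\cdot5=10$ with $\sigma\in\mathbb Z[e^{2\pi i/3}]$, i.e. $a^2-ab+b^2=10$ with integers $a,b$. But if $a^2-ab+b^2$ is even, then $a,b$ are both even and $4$ divides it. So $3\in D$ implies $3\nmid k$, and then $x=y=2$, $Z_3=4$.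

**Notation for $e\ge4$.** Let $R(s)=\mu(s)/\varphi(s)$, the mean of the primitive $s$-th roots of unity. Let $C_r$ be the mean of $\cos r\theta$ over $J_e$; multiplying by $r$ maps $J_e$ uniformly onto the indices of order $e/\gcd(e,r)$, so $C_r=R(e/\gcd(e,r))$. Let
$$e'=\frac e{\gcd(e,k)},\qquad e_\pm=\frac e{\gcd(e,k\pm1)},\qquad K_1=R(e'),\quad K_2=R\Big(\frac{e'}{\gcd(e',2)}\Big),\quad C_\pm=R(e_\pm).$$
These are the means of $\cos k\theta$, $\cos2k\theta$, $\cos(k\pm1)\theta$. Here $C_+,C_-$ carry signs as subscripts and must not be confused with $C_1,C_2,C_3$. For example, for $e=30$ and $k=7$: $e'=30$, $e_+=15$, $e_-=5$, $C_1=K_1=-\frac18$, $C_+=\frac18$, $C_-=-\frac14$. Since $xy=9+6c+6\kappa+4c\kappa$ and $2c\kappa=\cos(k+1)\theta+\cos(k-1)\theta$,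
$$\text{mean of }xy=9+6(C_1+K_1)+2(C_++C_-).\tag{7}$$

**A general lower bound for $Z_e$.** Put $a=c+\kappa$, $\delta=c-\kappa$. Then
$$\Delta=\frac\delta{3+a}=\frac\delta3-\frac{\delta a}9+\frac{\delta a^2}{9(3+a)} .$$
As $|\delta|+|a|=2\max(|c|,|\kappa|)\le2$, with $s=|a|$ the last term is at most $\frac{(2-s)s^2}{9(3-s)}\le\frac1{12}$ in absolute value, because $3(3-s)-4(2-s)s^2=(2s-3)^2(s+1)\ge0$. Since $\delta a=c^2-\kappa^2$ has mean $\frac12(C_2-K_2)$, the mean of $9\Delta$ is at least $3C_1-3K_1-\frac12C_2+\frac12K_2-\frac34$, and with (7)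
$$Z_e\ge\tfrac{33}4+X,\qquad X=9C_1-\tfrac12C_2+Y+2(C_++C_-),\qquad Y=3K_1+\tfrac12K_2.\tag{8}$$

**Lemma 6 (values of $R$).**

* (R1) $R(s)=0$ if $s$ is not squarefree, in particular if $4\mid s$; $R(2g)=-R(g)$ for odd $g$.
* (R2) For odd $g$: $R(g)\ge-\frac12,-\frac14,-\frac16,-\frac1{10}$ for $g\ge3,5,7,9$ respectively. If $R(g)<0$ and $g$ is not prime, then $g\ge105$ and $\varphi(g)\ge48$.
* (R3) For odd $g>1$: $R(g)\le\frac18$; $R(g)\le\frac1{12}$ if $g\ne15$; $R(g)\le\frac1{20}$ if $g\ne15,21$. If $g>1$ is an odd prime power, $R(g)\le0$.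
* (R4) For even $s\ge4$: $R(s)\ge-\frac18$; $R(s)\le\frac12$; and $R(s)\le\frac14$ if $s\ne6$.

*Proof.* (R1) is clear. (R2): if $R(g)<0$, then $g$ is squarefree with an odd number of prime factors. Either it is prime and $R(g)=-\frac1{g-1}$ (the first prime $\ge9$ is $11$), or it has at least three odd prime factors, so $g\ge3\cdot5\cdot7$ and $\varphi(g)\ge2\cdot4\cdot6$. (R3): if $R(g)>0$, then $g$ is squarefree with an even number $\ge2$ of odd prime factors. We have $\varphi(15)=8$, $\varphi(21)=12$, $\varphi(3p)\ge20$ for primes $p\ge11$, $\varphi(pq)\ge24$ for primes $5\le p<q$, and $\varphi(g)\ge2\cdot4\cdot6\cdot10$ for four or more factors. For a prime power $g$, $\mu(g)\le0$. (R4): either $4\mid s$ and $R(s)=0$, or $R(s)=-R(s/2)$ with $s/2\ge3$ odd, and (R2), (R3) apply. $\square$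

**Divisibility.** We have
$$e\mid\mathrm{lcm}(e',e_+),\qquad e\mid\mathrm{lcm}(e',e_-),\qquad \frac e{\gcd(e,2)}\ \Big|\ \mathrm{lcm}(e_+,e_-).\tag{9}$$
Indeed $e\mid ke'$ and $e\mid(k\pm1)e_\pm$. If $\ell=\mathrm{lcm}(e',e_\pm)$, then $e$ divides $k\ell$ and $(k\pm1)\ell$, hence $\ell$. If $\ell=\mathrm{lcm}(e_+,e_-)$, then $e$ divides $(k+1)\ell-(k-1)\ell=2\ell$. In particular $e=\mathrm{lcm}(e_+,e_-)$ for odd $e$.

**An expansion.** For $b>1$ let $q=b-\sqrt{b^2-1}$. Then $1+q^2=2bq$ and $1-q^2=2q\sqrt{b^2-1}$, so by the Poisson kernel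
$$\frac1{b+\cos\theta}=\frac1{\sqrt{b^2-1}}\cdot\frac{1-q^2}{1+2q\cos\theta+q^2}=\frac1{\sqrt{b^2-1}}\Big(1+2\sum_{r\ge1}(-q)^r\cos r\theta\Big).\tag{10}$$

**The order $30$.** Several tight cases have $e=30$. Up to sign the angles are $12^\circ,84^\circ,132^\circ,156^\circ$, with
$$c\in\{0.978148,\ 0.104528,\ -0.669131,\ -0.913545\}.$$
The numbers $2c$ are the roots of $\Psi(t)=t^4+t^3-4t^2-4t+1$: the cyclotomic polynomial is $\Phi_{30}(z)=z^8+z^7-z^5-z^4-z^3+z+1$, and $z^{-4}\Phi_{30}(z)=\Psi(z+z^{-1})$. For $b>1$ the mean of $\frac1{b+c}=\frac2{2b+2c}$ over $J_{30}$ is therefore $-\frac12\Psi'(-2b)/\Psi(-2b)$, where $\Psi'(t)=4t^3+3t^2-8t-4$.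

## Lower bounds for the means $Z_e$

**Lemma 7.** Let $e\ge4$.

* (a) $Z_e\ge\frac{43}7$, except: $e=5$, $k\equiv\pm2$ ($Z=5$); $e=12$, $k\equiv\pm5$ ($Z=6$); $e=30$, $k\equiv\pm11,\pm14$ ($Z=6$).
* (b) $Z_e\ge\frac{47}7$ if $8\mid e$; $Z_e\ge\frac{13}2$ if $e\equiv4\pmod 8$, $e\ne12$.
* (c) $Z_e\ge\frac{47}7$ if $e$ is odd, $9\le e\le55$, $e\ne11$.
* (d) $Z_e\ge\frac{47}7$ if $e\equiv2\pmod4$, $6\le e\le54$, $e\ne30,42$.
* (e) $Z_{30}\ge\frac{47}7$ if $k\equiv\pm7,\pm13\pmod{30}$; $Z_{42}\ge\frac{20}3$ if $\gcd(k,42)=1$.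

*Proof.* Note $\frac{43}7<6.1429$ and $\frac{47}7<6.7143$. Congruences for $k$ are mod $e$ unless stated otherwise. If $e\equiv2\pmod4$, write $e=2f$ with $f\ge3$ odd and $\rho_f=R(f)$; then $C_1=-\rho_f$, $C_2=\rho_f$. The residues of $k$ for which $\kappa$ is constant or equal to $\pm c$ are computed directly (types A–E); the rest is handled by (8) (type F).

**Type A: $k\equiv\pm1$.** Here $\kappa=c$, $\Delta=0$, $\Omega=x^2=9+12c+4c^2$ and $Z=11+12C_1+2C_2$. For $e=4$, $C_1=0$, $C_2=-1$ and $Z=9$. For $e\ge5$, $C_1\ge-\frac14$ and $C_2\ge-\frac12$, so $Z\ge7$.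

**Type B: $k\equiv0$.** Here $\kappa=1$, $y=5$ and $\Omega=5x+9\frac{c-1}{4+c}$. As $4+c\ge3$, $\frac{c-1}{4+c}\ge-\frac{1-c}3$. So $Z\ge15+10C_1-3+3C_1=12+13C_1\ge8.75$.

**Type C: $e$ even, $k\equiv e/2$.** Here $\kappa=-1$, $y=1$ and $\Omega=3+2c+9\frac{c+1}{2+c}=12+2c-\frac9{2+c}$. By (10) with $b=2$, $q=2-\sqrt3=0.267949\ldots$,
$$Z=6.8038..+4.7846..\,C_1-0.7461..\,C_2+0.1999..\,C_3+\varepsilon,\qquad|\varepsilon|\le\tfrac{18}{\sqrt3}\cdot\tfrac{q^4}{1-q}<0.0732.$$

Let $4\mid e$. Then $C_1=C_3=0$ and $C_2=R(e/2)$. For $8\mid e$, $C_2=0$ and $Z>6.73$. For $e\equiv4\pmod8$, $e\ne12$, we have $C_2\le\frac14$ (for $e=4$ it is $-1$), so $Z>6.54$. For $e=12$, $C_2=\frac12$ and $Z>6.35$.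

Let $e=2f$. Then $C_3=-R(f/\gcd(3,f))$. For $f=3$: $C_1=\frac12$, $C_2=-\frac12$, $C_3=-1$ and $Z>9$. For $f\ge5$, $f\ne15$: $f/\gcd(3,f)\ge3$, so by (R3) $Z\ge6.8038-\frac{5.531}{12}-\frac{0.2}8-0.0733>6.24$. If moreover $f$ is a prime power, then $\rho_f\le0$ and $R(f/\gcd(3,f))\le0$, so $Z>6.73$. For $f=15$: $\Psi(-4)=145$, $\Psi'(-4)=-180$, so the mean of $\frac1{2+c}$ is $\frac{90}{145}=\frac{18}{29}$ and $Z=12-\frac14-\frac{162}{29}=\frac{715}{116}>\frac{43}7$, as $7\cdot715=5005>4988=43\cdot116$.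

**Type D: $e\ge6$ even, $k\equiv e/2\pm1$.** The indices in $J_e$ are odd multiples of $n/e$, so $\kappa=-c$, and $\Omega=9-4c^2+6c$, $Z=7-2C_2+6C_1$. If $8\mid e$, $Z=7$. If $e\equiv4\pmod8$, $e\ge20$, then $C_1=0$, $C_2\le\frac14$ and $Z\ge6.5$. For $e=12$ (so $k\equiv\pm5$), $C_2=\frac12$ and $Z=6$. If $e=2f$: $Z=7-8\rho_f$. This is $6$ for $f=15$ (so $k\equiv\pm14$), at least $7-\frac23>6.33$ otherwise, and at least $7$ if $f$ is a prime power.

**Type E: $e'=3$, so $3\mid e$ and $e\ge6$.** Here $\kappa=-\frac12$, $y=2$ and $\Omega=6+4c+9\frac{c+1/2}{c+5/2}=15+4c-\frac{18}{5/2+c}$. By (10) with $b=\frac52$, $q=\frac{5-\sqrt{21}}2=0.208712\ldots$,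
$$Z=7.1441..+7.2792..\,C_1-0.6844..\,C_2+0.1428..\,C_3+\varepsilon,\qquad|\varepsilon|\le\tfrac{72}{\sqrt{21}}\cdot\tfrac{q^4}{1-q}<0.0377.$$

If $e$ is odd, then $e\ge9$ is not prime, $C_1=C_2=R(e)\ge-\frac1{48}$ and $C_3\ge-\frac12$, so $Z>6.89$. If $4\mid e$: $C_1=C_3=0$, $C_2\le\frac12$ and $Z>6.76$.

Let $e=2f$, so $3\mid f$ and $C_3=-R(f/3)$. For $f=3$, $C_1=\frac12$, $C_2=-\frac12$, $C_3=-1$ and $Z>10$. For $f\ge9$, $f\ne15$: $Z\ge7.1441-\frac{7.964}{12}-\frac{0.143}8-0.0378>6.42$. For $f=9,27$: $\rho_f=0$ and $R(f/3)\le0$, so $Z>7.1$. For $f=15$: $\Psi(-5)=421$, $\Psi'(-5)=-389$, so the mean of $\frac1{5/2+c}$ is $\frac{389}{842}$ and $Z=15-\frac12-\frac{3501}{421}=\frac{5207}{842}>\frac{43}7$, as $7\cdot5207=36449>36206=43\cdot842$.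

**Type F: all remaining cases.** Then $e'\ge4$, since $e'=1,2,3$ are types B, C, E. Also $e_\pm\ge3$: $e_\pm=1$ is type A, and $e_\pm=2$ means $k\equiv e/2\mp1$, which is type D, or type A if $e=4$. For $e=4$ only types A, B, C occur. By (8) it suffices to show
$$X\ge-\tfrac{59}{28}=-2.107..\ \text{for }Z\ge\tfrac{43}7,\qquad X\ge-\tfrac{43}{28}=-1.535..\ \text{for }Z\ge\tfrac{47}7,\qquad X\ge-\tfrac74\ \text{for }Z\ge\tfrac{13}2 .$$
By Lemma 6, $Y$ satisfies:

* $e'=5$: $Y=-\frac78$; $e'$ odd, $e'\ge7$: $Y=\frac72R(e')\ge-\frac7{12}$;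
* $4\mid e'$: $Y=\frac12R(e'/2)$, which is $-\frac12$ for $e'=4$ and $\ge-\frac1{16}$ otherwise;
* $e'=2g$ with $g\ge3$ odd: $Y=-\frac52R(g)\ge-\frac5{16}$.

So $Y\ge-\frac78$ always, and $Y\ge-\frac7{12}$ if $e'\ne5$. Also $C_\pm\ge-\frac12$.

**Type F1: $4\mid e$.** Then $e\ge8$ and $9C_1-\frac12C_2=-\frac12R(e/2)\ge-\frac14$; it is $0$ if $8\mid e$.

If $k$ is even, $k\pm1$ are odd, $4\mid e_\pm$ and $C_\pm=0$, so $X\ge-\frac14-\frac78=-\frac98$.

Let $k$ be odd; then $e'$ has the same 2-part as $e$. If $e'=4$, then $e=4h$ with $h$ odd and $h\mid k$. So $k\pm1$ are coprime to $h$, and one of them is $\equiv2$, the other $\equiv0$ mod $4$. Hence $\{e_+,e_-\}=\{2h,h\}$, $C_++C_-=0$ and $X\ge-\frac14-\frac12=-\frac34$. If $e'\ne4$, then $Y\ge-\frac1{16}$. One of $k\pm1$ is $\equiv2$ mod $4$, so one of $e_\pm$ is even and $\ge4$, whence $C_++C_-\ge-\frac12-\frac18$ and $X\ge-\frac14-\frac1{16}-\frac54=-\frac{25}{16}$.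

So always $Z\ge6.6875$ in type F1. If $8\mid e$: for $k$ even, $X\ge-\frac78$; for $k$ odd, $8\mid e'$, so $Y\geq 0$ when $e'\neq 4$ (indeed $Y=\frac12R(e'/2)=0$) and $X\ge-\frac54$. Both exceed $-\frac{43}{28}$. With types A–E this proves (a) for $4\mid e$, and (b).

**Type F2: $e$ odd.** Here $9C_1-\frac12C_2=\frac{17}2R(e)$.

*$e=5$, $k\equiv\pm2$.* The pair $(c,\kappa)$ takes two values, interchanged by swapping coordinates. With $c+\kappa=-\frac12$, $c\kappa=-\frac14$ we get $xy=5$, and the values of $\Delta$ cancel: $Z=5$.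

*$e=7$.* Then $e'=e_\pm=7$ and by (7) the mean of $xy$ is $9-2-\frac23=\frac{19}3$. With $(\gamma_1,\gamma_2,\gamma_3)=(0.62349,-0.22252,-0.90097)$ the cosines of $\frac{2\pi}7,\frac{4\pi}7,\frac{6\pi}7$, for $k\equiv\pm2$ the pairs $(c,\kappa)$ are $(\gamma_1,\gamma_2),(\gamma_2,\gamma_3),(\gamma_3,\gamma_1)$. The mean of $\Delta$ is $\frac13(0.24876+0.36155-0.55995)=0.0168$ (rounded). For $k\equiv\pm3\equiv\pm2^{-1}$ the pairs are swapped, so it is the negative of this. So $Z>6.18>\frac{43}7$.

*$e=p\ge11$ prime.* All of $e,e',e_\pm$ equal $p$, and $X=-\frac{16}{p-1}\ge-1.6$; for $p\ge13$ it is $\ge-\frac43$.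

*$e$ not prime, $R(e)<0$.* Then $e\ge105$ is squarefree with $\varphi(e)\ge48$, and $\frac{17}2R(e)>-0.18$. If $e'=5$, then $e/5$ divides $k$, so $\gcd(e,k\pm1)$ is coprime to $e/5$ and divides $5$, and $(e/5)\mid e_\pm$. Thus $\varphi(e_\pm)\ge\varphi(e/5)\ge12$, $C_\pm\ge-\frac1{12}$ and $X>-0.18-0.875-0.34$. If $e'\ne5$ and one of $e_\pm$ is $3$, by (9) the other is a multiple of $e/3$, which has $\varphi\ge24$; so $X>-0.18-0.584-1.084$. Otherwise $e_\pm\ge5$ and $X>-0.18-0.584-1$. All exceed $-\frac{59}{28}$.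

*$e$ not prime, $R(e)\ge0$.* By (9) not both $e_\pm$ are $3$, so $C_++C_-\ge-\frac34$. If $e'\ne5$: $X\ge-\frac7{12}-\frac32=-\frac{25}{12}>-\frac{59}{28}$. If $e'=5$ and $e=15$: $X\ge\frac{17}{16}-\frac78-\frac32=-\frac{21}{16}$. If $e'=5$ and $e\ne15$: as before $(e/5)\mid e_\pm$, and $e/5\nmid3$; so $e_\pm\ne3$ and $X\ge-\frac78-1$.

This proves (a) for odd $e$. For (c), let $9\le e\le55$, $e\ne11$, of type F. Primes $e\ge13$ and the case $e=15$, $e'=5$ are done, since $-\frac43$ and $-\frac{21}{16}$ exceed $-\frac{43}{28}$. Otherwise $e$ is not prime and $R(e)\ge0$, because $e<105$.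

If $e'=5$, $e\ne15$: then $e_\pm\ne3$. Also $e_\pm\ne5$; else $(e/5)\mid5$, $e=25$, $5\mid k$, and $e_\pm=25$. If one of $e_\pm$ is $7$, then $e/5=7$, $e=35$ and $X\ge\frac{17}{48}-\frac78-\frac23>-1.2$. Else $e_\pm\ge9$, $C_\pm\ge-\frac1{10}$ and $X\ge-\frac78-\frac25$.

If $e'\ne5$ and $e_+,e_-\ne3$: not both are $5$, so $X\ge-\frac7{12}-2(\frac14+\frac16)=-\frac{17}{12}$.

If $e'\ne5$ and one of $e_\pm$ is $3$, let the other be $h$; then $e=\mathrm{lcm}(3,h)$ is divisible by $3$. If $R(e)=0$, then $e\in\{9,27,45\}$, so $9\mid h$ and $R(h)=0$; by (9) $e\mid\mathrm{lcm}(e',3)$, so $9\mid e'$, $Y=\frac72R(e')=0$ and $X\ge-1$. If $R(e)>0$, then $e=3p$ with $p\in\{5,7,11,13,17\}$ and $h,e'\in\{p,3p\}$, so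
$$X\ge-1+\frac{4.25-3.5-2}{p-1}\ge-1.32 .$$
All these exceed $-\frac{43}{28}$. With types A, B, E this proves (c).

**Type F3: $e=2f$, $f$ odd.** Here $9C_1-\frac12C_2=-\frac{19}2\rho_f$. For $f=3$ only types A–E occur, so $f\ge5$.

*Let $k$ be even.* Then $e'=f/\gcd(f,k)\ge5$ is odd and $e_\pm=2g$ with $g\ge3$ odd, $g\mid f$, so $C_\pm=-R(g)\ge-\frac18$.

If $f\ne15,21$: $X\ge-\frac{19}{40}-\frac78-\frac12=-1.85$. If $f$ is a prime power, then $C_\pm\ge0$, $\rho_f\le0$ and $X\ge-\frac78$.

If $f=21$: $e'\in\{7,21\}$, $e_\pm\in\{6,14,42\}$, so $C_\pm\ge-\frac1{12}$ and $X\ge-\frac{19}{24}-\frac7{12}-\frac13>-1.71$.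

If $f=15$ and $e'=15$: $X\ge-\frac{19}{16}+\frac7{16}-\frac12=-\frac54$. Otherwise $e'=5$ and $k\equiv\pm6,\pm12$. For $k\equiv\pm6$, $\{e_+,e_-\}=\{30,6\}$ and $X=-\frac{19}{16}-\frac78+\frac34=-\frac{21}{16}$. For $k\equiv\pm12$, $e_+=e_-=30$ and (7) gives the mean of $xy$ as $9-\frac94-\frac12=6.25$. For the four angles $12^\circ,84^\circ,132^\circ,156^\circ$ we have $\kappa=-0.80902,0.30902,-0.80902,0.30902$, and the values of $\Delta$ are $0.5639,-0.0599,0.0919,-0.5104$, with positive sum. So $Z>6.25$.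

*Let $k$ be odd.* Then $e'=2g$ with $g\ge3$ odd, $g\mid f$, and $Y=-\frac52R(g)$. The $e_\pm\ge3$ are odd divisors of $f$, and $f\mid\mathrm{lcm}(e_+,e_-)$ by (9).

If $\rho_f\le0$: not both $e_\pm$ are $3$, so $C_++C_-\ge-\frac34$ and $X\ge-\frac5{16}-\frac32>-\frac{59}{28}$. If $f=p$ is prime, then $Y\ge0$, $e_\pm=p$ and $X\ge\frac{9.5-4}{p-1}>0$. If $f\in\{9,25,27\}$, then $\rho_f=0$, $Y\ge0$ and one of $e_\pm$ equals $f$, so $X\ge-1$.

If $\rho_f>0$ and $f\ne15,21$: $\rho_f\le\frac1{20}$, and $f$ is squarefree, $f\ge33$. If one of $e_\pm$ is $3$, the other is a multiple of $f/3\ge11$, so $C_++C_-\ge-0.6$; otherwise $C_++C_-\ge-0.5$. Hence $X\ge-0.475-0.3125-1.2>-2$.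

If $f=21$: $-\frac{19}2\rho_f=-\frac{19}{24}$, $Y\ge-\frac5{24}$, $e_\pm\in\{3,7,21\}$ and $\mathrm{lcm}(e_+,e_-)=21$. We have $\{e_+,e_-\}=\{3,7\}$ iff $k\equiv\pm13\pmod{42}$. Then $13^2\equiv1\pmod{42}$, so $\theta\mapsto k\theta$ is an involution on the angles that interchanges $c$ and $\kappa$; the mean of $\Delta$ is $0$, and $Z=9-1-\frac43=\frac{20}3$ by (7). Otherwise one of $e_\pm$ is $21$, $C_++C_-\ge-\frac12+\frac1{12}$ and $X\ge-\frac{44}{24}>-\frac{59}{28}$. If $\gcd(k,42)=1$ and $k\not\equiv\pm1,\pm13\pmod{42}$, then $k\equiv\pm1\pmod6$ forces $k\not\equiv\pm1\pmod7$. So $7\mid e_\pm$, and exactly one of $k\pm1$ is divisible by $3$: $\{e_+,e_-\}=\{7,21\}$, $X=-\frac{19}{24}-\frac5{24}-\frac16=-\frac76$ and $Z>7$. With type A for $k\equiv\pm1$ this gives the second part of (e).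

If $f=15$: $-\frac{19}2\rho_f=-\frac{19}{16}$ and, up to the sign of $k$,

| $k$ | $3$ | $5$ | $7$ | $9$ | $13$ |
|---|---|---|---|---|---|
| $e'$ | $10$ | $6$ | $30$ | $10$ | $30$ |
| $e_+,e_-$ | $15,15$ | $5,15$ | $15,5$ | $3,15$ | $15,5$ |
| $Y$ | $\frac58$ | $\frac54$ | $-\frac5{16}$ | $\frac58$ | $-\frac5{16}$ |
| $2(C_++C_-)$ | $\frac12$ | $-\frac14$ | $-\frac14$ | $-\frac34$ | $-\frac14$ |
| $X$ | $-\frac1{16}$ | $-\frac3{16}$ | $-\frac74$ | $-\frac{21}{16}$ | $-\frac74$ |

All these exceed $-\frac{59}{28}$. The remaining case is $k\equiv\pm11$; then $k^2\equiv1\pmod{30}$, $e'=30$, $\{e_+,e_-\}=\{5,3\}$, the mean of $\Delta$ is $0$ and $Z=9-\frac32-\frac32=6$.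

For the first part of (e), let $k\equiv\pm7$. By (7) the mean of $xy$ is $9-\frac32-\frac14=7.25$. Multiplication by $7$ permutes the angles, up to sign, cyclically: $12^\circ\to84^\circ\to132^\circ\to156^\circ\to12^\circ$. The values of $\Delta$ are $0.2140,0.3177,0.1724,-0.6173$, with mean $0.0217$. For $k\equiv\pm13\equiv\pm7^{-1}$ the mean of $xy$ is the same and the mean of $\Delta$ is $-0.0217$. So $Z>7.25-0.2>\frac{47}7$ in both cases.

For (d), $f\le27$ and $f\ne15,21$, so $f$ is a prime power. For prime powers, types A–E gave $Z\ge7$, $8.75$, $6.73$, $7$, $7.1$ respectively, and F3 gave $X\ge-\frac78$ ($k$ even) and $X\ge-1$ ($k$ odd). This is (d). All types together give (a). $\square$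

## The case $\theta\le\frac{43}7$

By (6), $\sum_J(\Omega_j-\frac{43}7)=m(\theta-\frac{43}7)\le0$. We show that the left side is positive. Order $1$ contributes $7\cdot25-43=132$ to $7\sum_J(\Omega_j-\frac{43}7)$. The orders that can contribute negatively are $2$ and $3$, with the values $Z_2=1$, $Z_3=4$, and by Lemma 7(a) the orders $5,12,30$, where $Z_e\ge5,6,6$ and $\varphi(e)=4,4,8$. So
$$7\sum_J\big(\Omega_j-\tfrac{43}7\big)\ \ge\ \underset{e=1}{132}-\underset{e=2}{36}-\underset{e=3}{30}-\underset{e=5}{32}-\underset{e=12}{4}-\underset{e=30}{8}=22>0,$$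
a contradiction.

## The case $\theta=\frac{47}7$, with $n\le55$

By Lemma 5, $n\le55$. By (6), $\sum_{e\in D}s_e=0$, where now $s_e=7\varphi(e)(Z_e-\frac{47}7)$. We have:

* $s_1=128$;
* $s_2=-40$, occurring only if $k$ is odd, and $s_3=-38$, occurring only if $3\nmid k$;
* $s_5\ge-48$, and $s_5\ge0$ unless $k\equiv\pm2\pmod5$ (types A and B);
* $s_7\ge-24$ and $s_{11}\ge-40$, by Lemma 7(a);
* $s_{12}\ge-20$, as $Z_{12}\ge6$;
* $s_e\ge-\frac32\varphi(e)$ for $e\equiv4\pmod8$, $e\ne12$, by Lemma 7(b);
* $s_e\ge0$ for all other $e\le55$ except possibly $e=30,42$, by Lemma 7(b), (c), (d).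

All $e\in D$ divide $n$, and $1\in D$. So it suffices to show that for every $n\le55$ the negative contributions total less than $128$ in absolute value.

**Step 1: $4\nmid n$ and $n\ne30,42$.** Then $30\nmid n$ and $42\nmid n$, as $n\le55$. Negative contributions come only from $e\in\{2,3,5,7,11\}$. At most two of these divide $n$, since a product of three of them that is at most $55$ is $30$ or $42$. So they total at most $48+40=88$.

**Step 2: $4\mid n$.** Let $n_0$ be the odd part of $n$; then $n_0\le13$, and $30,42\nmid n$. We have $\sum_{e\mid n,\ e\equiv4(8)}\varphi(e)=\sum_{r\mid n_0}2\varphi(r)=2n_0$. So the orders $e\equiv4\pmod8$ contribute at least $-3n_0$, apart from an additional $-20$ allowed for $e=12$ when $3\mid n_0$. The negative contributions total, in absolute value, at most: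

* $n_0=1$: $40+3=43$;
* $n_0=3$: $40+38+20+9=107$;
* $n_0=5$: $40+48+15=103$;
* $n_0=7$: $40+24+21=85$;
* $n_0=9$: $40+38+20+27=125$;
* $n_0=11$: $40+40+33=113$;
* $n_0=13$: $40+39=79$.

All are less than $128$.

**Step 3: $n=42$.** The orders that matter are $2,3,7,42$, and $s_{42}\ge-48$ by Lemma 7(a). If $k$ is even, then $2\notin D$ and the total is at most $38+24+48=110$. If $k$ is odd and $3\mid k$, then $3\notin D$: $40+24+48=112$. If $k$ is odd, $3\nmid k$ and $7\mid k$, then $s_7\ge0$ (type B): $40+38+48=126$. If $\gcd(k,42)=1$, Lemma 7(e) gives $s_{42}\ge84(\frac{20}3-\frac{47}7)=-4$: $40+38+24+4=106$. All are less than $128$.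

**Step 4: $n=30$.** The orders that matter are $2,3,5,30$. By Lemma 7(a), $s_{30}\ge-40$, and $s_{30}\ge-32$ unless $k\equiv\pm11,\pm14\pmod{30}$. If $k$ is even: $38+48+40=126$. If $k$ is odd and $3\mid k$, then $k\not\equiv\pm11,\pm14$: $40+48+32=120$. If $k$ is odd, $3\nmid k$ and $k\not\equiv\pm2\pmod5$, then $s_5\ge0$: $40+38+40=118$. Otherwise $\gcd(k,30)=1$ and $k\equiv\pm2\pmod5$, so $k\equiv\pm7,\pm13\pmod{30}$ and $s_{30}\ge0$ by Lemma 7(e): $40+38+48=126$. All are less than $128$.

So $\sum_{e\in D}s_e>0$ in every case, a contradiction. Hence valence $7$ is impossible, and with Theorem 2 for $d\ge8$ this proves Theorem 1. $\blacksquare$
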